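\title{Determinants of Gaussian block matrices and the capacity of completely positive maps}

\begin{abstract}
Let $a_1,\dots,a_n$ be complex $m\times m$ matrices, let $X_1,\dots,X_n$ be independent $N\times N$ GUE matrices, and let $A_N=\sum_i a_i\otimes X_i$. We prove that if the completely positive map $\eta(b)=\sum_i a_iba_i^*$ is rank non-decreasing, then $A_N$ is almost surely invertible for large $N$ and $|\det A_N|^{1/mN}$ converges to $\operatorname{cap}(\eta)^{1/2m}e^{-1/2}$, almost surely and in expectation, with a polynomial rate. This proves a conjecture of Mai and Speicher, which was stated for integer matrices $a_i$. After a reduction to doubly stochastic indecomposable maps, we bound the least singular value of the non-Hermitian deformation $\sum_i a_i\otimes(X_i+i\rho Y_i)$ and carry the resulting lower bound on the determinant back to $A_N$ by analyticity and rotation invariance.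
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem and the results}

For $B\in M_d(\mathbb C)$ let $\Delta(B)=|\det B|^{1/d}$. This is the Fuglede--Kadison determinant of $B$ with respect to the normalized trace $\operatorname{tr}_d=\frac1d\operatorname{Tr}$; it is the geometric mean of the singular values of $B$. We put $\log 0=-\infty$.

A \emph{GUE matrix} of size $N$ is a self-adjoint random matrix $X=X^{(N)}$ whose entries $X_{pp}$, $\sqrt2\operatorname{Re}X_{pq}$ and $\sqrt2\operatorname{Im}X_{pq}$ $(p<q)$ are independent centered real Gaussians of variance $1/N$. Thus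
\begin{equation}\label{eq:cov}
\mathbb E\,X_{pq}X_{rs}=\tfrac1N\,\delta_{ps}\delta_{qr},
\end{equation}
and the empirical eigenvalue distribution of $X^{(N)}$ converges to the semicircle law of variance $1$. A \emph{Ginibre matrix} of size $N$ has independent entries whose real and imaginary parts are independent centered Gaussians of variance $1/2N$.

Fix $a_1,\dots,a_n\in M_m(\mathbb C)$, take independent GUE matrices $X_1,\dots,X_n$ of size $N$, and form
\[
A_N=\sum_{i=1}^n a_i\otimes X_i ,
\]
an $m\times m$ array of $N\times N$ blocks whose $(j,k)$ block is $\sum_i(a_i)_{jk}X_i$. Its size is $D=mN$. We ask whether $A_N$ is invertible and how $\Delta(A_N)$ behaves as $N\to\infty$. The answer is expressed through the completely positive map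
\[
\eta:M_m(\mathbb C)\to M_m(\mathbb C),\qquad \eta(b)=\sum_{i=1}^n a_iba_i^* .
\]
The map $\eta$ is \emph{rank non-decreasing} if $\operatorname{rank}\eta(b)\ge\operatorname{rank}b$ for every positive semidefinite $b$, and its \emph{capacity} is
\[
\operatorname{cap}(\eta)=\inf\{\det\eta(b): b>0,\ \det b=1\}=\inf_{b>0}\frac{\det\eta(b)}{\det b},
\]
where the second form follows by homogeneity. Put
\[
\Delta_\infty=\operatorname{cap}(\eta)^{1/2m}e^{-1/2}.
\]
Mai and Speicher \cite{MS} conjectured that, for integer matrices $a_i$ with $\eta$ rank non-decreasing, $A_N$ is invertible for sufficiently large $N$ and $\Delta(A_N)\to\Delta_\infty$ both in expectation and almost surely. We prove this for all complex $a_i$.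

\begin{theorem}\label{thm:main}
Let $a_1,\dots,a_n\in M_m(\mathbb C)$ and let $\eta$ be rank non-decreasing. Then $\operatorname{cap}(\eta)>0$, and the following hold.
\begin{itemize}
\item[(i)] There is $N_0$ such that almost surely $A_N$ is invertible for all $N\ge N_0$.
\item[(ii)] For each $p>0$ there is $C_p$, depending on $p$ and the $a_i$, such that
\[
\mathbb P\big(|\log\Delta(A_N)-\log\Delta_\infty|>C_pN^{-1/8}(\log N)^2\big)\le C_pN^{-p}\qquad(N\ge2).
\]
Hence $\Delta(A_N)\to\Delta_\infty$ almost surely, whatever the coupling between different $N$.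
\item[(iii)] $\mathbb E\,\Delta(A_N)\to\Delta_\infty$. Moreover $\mathbb E[\Delta(A_N)^s]\to\Delta_\infty^s$ for every real $s>-1$, and $\log\Delta(A_N)\to\log\Delta_\infty$ in $L^p$ for every $p<\infty$.
\item[(iv)] Statements (i) and (ii) also hold if the $X_i$ are replaced by independent Ginibre matrices.
\end{itemize}
\end{theorem}

The conjecture consists of (i), (ii) and the first assertion of (iii). The hypothesis on $\eta$ is also necessary for invertibility.

\begin{theorem}\label{thm:converse}
If $\eta$ is not rank non-decreasing, then $A_N$ is singular for every $N$ and every realization, and $\operatorname{cap}(\eta)=0$. Consequently $\Delta(A_N)\to\operatorname{cap}(\eta)^{1/2m}e^{-1/2}$ almost surely for every tuple $(a_i)$, and $A_N$ is almost surely invertible for all large $N$ if and only if $\eta$ is rank non-decreasing.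
\end{theorem}

\subsection*{Why the capacity, and why $e^{-1/2}$}

The map $\eta$ records the covariance of $A_N$, and this already gives an upper bound for every $N$. Let $\eta$ be rank non-decreasing, let $b>0$, and put $c=\eta(b)>0$. The matrix
\[
P=(c^{-1/2}\otimes1)\,A_N\,(b\otimes1)\,A_N^*\,(c^{-1/2}\otimes1)=\sum_{i,j}c^{-1/2}a_iba_j^*c^{-1/2}\otimes X_iX_j
\]
is positive semidefinite, and $\mathbb E\operatorname{tr}_DP=\operatorname{tr}_m(c^{-1/2}\eta(b)c^{-1/2})=1$ because $\mathbb E\operatorname{tr}_NX_iX_j=\delta_{ij}$. Since $\Delta(P)=\Delta(A_N)^2(\det b/\det\eta(b))^{1/m}$ and $\Delta(P)\le\operatorname{tr}_DP$ by the inequality of arithmetic and geometric means, optimizing over $b$ gives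
\[
\mathbb E\,\Delta(A_N)^2\le\operatorname{cap}(\eta)^{1/m}.
\]
So $\operatorname{cap}(\eta)^{1/2m}$ is the best bound on $\Delta(A_N)$ that second moments give after the blocks have been reweighted. Theorem~\ref{thm:main} says that in the limit this bound loses the same factor $e^{-1/2}$ for every tuple.

The factor is visible for $m=1$, where $\operatorname{cap}(\eta)=\sum_i|a_i|^2$. For $n=1$, $a_1=1$, the matrix $A_N$ is a GUE matrix, and $\int\log|x|\,d\mu(x)=-\frac12$ for the semicircle law $\mu$ of variance $1$. For $n=2$, $(a_1,a_2)=(1,i)/\sqrt2$, the matrix $A_N=G$ is a Ginibre matrix (Lemma~\ref{lem:gauss} below). Then $|\det G|$ is the product of the distances from the $k$-th column to the span of the first $k-1$ columns, and $N$ times the square of this distance is a sum of $N-k+1$ independent standard exponential variables. Replacing each sum by its mean suggests $\log\Delta(G)\approx\frac1{2N}\sum_{j=1}^N\log\frac jN\to\frac12\int_0^1\log t\,dt=-\frac12$.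

One therefore expects the following picture. At the optimal weight $b$, the singular values of the reweighted matrix are distributed like those of a single GUE matrix, and $e^{-1/2}$ is the ratio of their geometric mean to their root mean square. Two things stand between this picture and a proof. An optimal $b$ need not exist; this is an algebraic matter, settled in Section~\ref{sec:reduction}. More seriously, $\log$ is unbounded at $0$, so the limiting distribution of the singular values gives no lower bound on the determinant: a single zero singular value makes $\Delta(A_N)=0$. Section~\ref{sec:model} shows, for one GUE matrix, how we control the small singular values. Sections~\ref{sec:tools}--\ref{sec:transfer} carry this out in general, Section~\ref{sec:proof} proves (i), (ii) and (iv), and Section~\ref{sec:moments} proves (iii).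

\subsection*{Conventions}
$\|\cdot\|$ is the Euclidean norm of a vector and the operator norm of a matrix, $\|\cdot\|_{HS}$ is the Hilbert--Schmidt norm, $\lambda_1\ge\lambda_2\ge\cdots$ are the eigenvalues of a Hermitian matrix, and $s_1\ge s_2\ge\cdots$ are the singular values of a matrix. The constants $C,c>0$ depend only on $m$ and the $a_i$, the constants $C_p$ also on $p$; they may change from line to line. A bound of the form $C_pN^{-p}$ or $Ce^{-cN}$ on a probability needs a proof only for large $N$, since enlarging the constant makes it trivial for the finitely many remaining $N$.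

\section{The method for a single GUE matrix}\label{sec:model}

The method rests on three invariance properties of Gaussian matrices.

\begin{lemma}\label{lem:gauss}
Let $X,Y$ be independent GUE matrices of size $N$.
\begin{itemize}
\item[(a)] For real $\phi$, $X\cos\phi+Y\sin\phi$ is a GUE matrix. In particular, so is $(X+\theta Y)/\sqrt{1+\theta^2}$ for real $\theta$.
\item[(b)] $(X+iY)/\sqrt2$ is a Ginibre matrix.
\item[(c)] For $0<\rho\le1$, $X+i\rho Y$ has the law of $Z+\tau G$, where $\tau=\sqrt2\rho$, $G$ is a Ginibre matrix, and $Z$ is independent of $G$.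
\end{itemize}
\end{lemma}

\begin{proof}
A centered Gaussian matrix is determined by the covariances $\mathbb E\,W_{pq}W_{rs}$ and $\mathbb E\,W_{pq}\overline{W_{rs}}$. Part (a) holds because $\cos^2\phi+\sin^2\phi=1$. For $G=(X+iY)/\sqrt2$, \eqref{eq:cov} gives $\mathbb E\,G_{pq}G_{rs}=\frac12(\mathbb E X_{pq}X_{rs}-\mathbb E Y_{pq}Y_{rs})=0$ and $\mathbb E\,G_{pq}\overline{G_{rs}}=\frac12(\mathbb E X_{pq}X_{sr}+\mathbb E Y_{pq}Y_{sr})=\frac1N\delta_{pr}\delta_{qs}$, which are the covariances of a Ginibre matrix. For (c), write $X=\sqrt{1-\rho^2}\,X''+\rho X^\circ$ in law by (a), with $X'',X^\circ,Y$ independent, and take $Z=\sqrt{1-\rho^2}\,X''$ and $G=(X^\circ+iY)/\sqrt2$.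
\end{proof}

Let $m=n=1$ and $a_1=1$. The claim is that $\frac1N\sum_j\log s_j(X)\to-\frac12$.

\medskip\noindent\emph{Regularization.} For $\delta>0$ the sum $\frac1{2N}\sum_j\log(s_j^2+\delta^2)$ is a smooth function of the matrix. It can be computed from the resolvent and is close to $-\frac12$ even when $\delta$ is a small negative power of $N$. It is an upper bound for $\log\Delta$, and it exceeds $\log\Delta$ by $\frac1{2N}\sum_j\log(1+\delta^2/s_j^2)$. Fix $\kappa\gg\delta$. The singular values above $\kappa$ contribute at most $\delta^2/\kappa^2$ to this excess. The resolvent also shows that only about $\kappa N$ singular values lie below $\kappa$; if $s_N\ge N^{-K}$, they contribute $O(\kappa K\log N)$. So all that is missing is a polynomial lower bound on the least singular value, with an arbitrary exponent $K$.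

\medskip\noindent\emph{The distance argument.} Let $B$ be an $N\times N$ matrix and let $\|u\|=1$, $\|Bu\|\le t$. Some coordinate satisfies $|u_p|\ge N^{-1/2}$. If $\nu_p$ is a unit vector orthogonal to all columns of $B$ except the $p$-th, then $|u_p|\,|\langle Be_p,\nu_p\rangle|=|\langle Bu,\nu_p\rangle|\le t$, so $|\langle Be_p,\nu_p\rangle|\le t\sqrt N$. Suppose $B=Z+\tau G$ as in Lemma~\ref{lem:gauss}(c). Given $Z$ and the other columns of $G$, the number $\langle Be_p,\nu_p\rangle$ is a complex Gaussian of variance $\tau^2/N$, so its density is at most $N/\pi\tau^2$ and it lies in the disc of radius $t\sqrt N$ with probability at most $N^2t^2/\tau^2$. Summing over $p$,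
\[
\mathbb P\big(s_N(X+i\rho Y)\le t\big)\le N^3t^2/\tau^2 .
\]
This is the bound we need, provided $\rho$ is not smaller than a negative power of $N$. For $B=X$ itself the argument does not apply in this form: the other columns determine every entry of the $p$-th column except $X_{pp}$, and the conditional variance drops to $|\langle e_p,\nu_p\rangle|^2/N$, over which we have no control at this stage.

\medskip\noindent\emph{Transfer to the real axis.} Consider the polynomial $q(z)=\det(X+zY)$. We have a lower bound on $|q(i\rho)|$, and we want one on $|q(0)|$. No deterministic argument gives this, because $q$ may vanish at $0$. But by Lemma~\ref{lem:gauss}(a), $q(\theta)(1+\theta^2)^{-N/2}$ has the law of $\det X$ for \emph{every} real $\theta$, so we may choose $\theta$ uniformly at random in $[-\rho,\rho]$, and a random point is unlikely to be close to a zero. To see what one zero $z_0$ costs, compare the factors $|\theta-z_0|$ and $|i\rho-z_0|$. If $|z_0|\ge2\rho$, then $|\theta-z_0|\ge\frac12|z_0|$ and $|i\rho-z_0|\le\frac32|z_0|$, so the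 ratio is at least $\frac13$. If $|z_0|<2\rho$, the ratio is at least $|\theta-\operatorname{Re}z_0|/3\rho$, which is less than $\varepsilon$ with probability at most $3\varepsilon$. For $N=1$ this settles the matter. For large $N$ there are up to $N$ zeros, and a loss of a factor $3$ for each would change $\log\Delta$ by a constant, which is too much. Here the upper bound from regularization enters: $\log|q|$ is at most about $-N/2$ on a whole disc around $i\rho$ and almost attains this value at the center. This forces the number of nearby zeros to be $o(N)$, and it controls the distant zeros all together through Harnack's inequality (Lemma~\ref{lem:transfer}).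

\medskip
For general $m$ the first and third steps change little once the tuple is normalized. The distance argument needs a new ingredient, because an almost null vector $u\in\mathbb C^m\otimes\mathbb C^N$ is an $m\times N$ matrix that may have small rank.

\section{Reduction to normalized indecomposable tuples}\label{sec:reduction}

This section is deterministic. We first express the rank condition through subspaces.

\begin{lemma}\label{lem:range}
If $b\ge0$ has range $U$, then $\eta(b)$ has range $\sum_ia_iU$.
\end{lemma}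

\begin{proof}
Since $\langle\eta(b)v,v\rangle=\sum_i\|b^{1/2}a_i^*v\|^2$, a vector $v$ lies in $\ker\eta(b)$ if and only if $a_i^*v\perp U$ for all $i$, that is, $v\perp\sum_ia_iU$. The range of the Hermitian matrix $\eta(b)$ is the orthogonal complement of its kernel.
\end{proof}

So $\eta$ is rank non-decreasing if and only if $\dim\sum_ia_iU\ge\dim U$ for every subspace $U\subset\mathbb C^m$; we then also call the tuple $(a_i)$ rank non-decreasing. Such a tuple is \emph{indecomposable} if the inequality is strict whenever $0\ne U\ne\mathbb C^m$. A tuple is \emph{normalized} (its map is doubly stochastic) if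
\begin{equation}\label{eq:norm}
\sum_ia_ia_i^*=1,\qquad\sum_ia_i^*a_i=1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $V=\sum_ia_iU$ with $\dim V<\dim U$. Then $A_N$ maps $U\otimes\mathbb C^N$ into the space $V\otimes\mathbb C^N$ of smaller dimension, so $A_N$ is singular. Let $P_U$ be the orthogonal projection onto $U$ and $b_\varepsilon=P_U+\varepsilon(1-P_U)$ for $0<\varepsilon\le1$. Then $\eta(b_\varepsilon)\le\eta(P_U)+\varepsilon\|\eta(1)\|$, and $\eta(P_U)$ has rank $\dim V$, so $m-\dim V$ eigenvalues of $\eta(b_\varepsilon)$ are $O(\varepsilon)$ and the others are bounded. As $\det b_\varepsilon=\varepsilon^{m-\dim U}$, we get $\det\eta(b_\varepsilon)/\det b_\varepsilon\le C\varepsilon^{\dim U-\dim V}\to0$, and $\operatorname{cap}(\eta)=0$. In this case $\Delta(A_N)=0=\Delta_\infty$ for all $N$; together with Theorem~\ref{thm:main} this gives the last sentence of the theorem.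
\end{proof}

\begin{lemma}\label{lem:capone}
A normalized tuple has capacity $1$, attained at $b=1$.
\end{lemma}

\begin{proof}
Let $b>0$ have eigenvalues $\lambda_k$ with orthonormal eigenvectors $v_k$, and let $\eta(b)$ have eigenvalues $\mu_j$ with orthonormal eigenvectors $w_j$. Then $\mu_j=\sum_k\pi_{jk}\lambda_k$ with $\pi_{jk}=\sum_i|\langle a_iv_k,w_j\rangle|^2$, and \eqref{eq:norm} says that the rows and columns of $(\pi_{jk})$ sum to $1$. By concavity, $\sum_j\log\mu_j\ge\sum_{j,k}\pi_{jk}\log\lambda_k=\log\det b$. Equality holds for $b=1$.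
\end{proof}

The determinant and the capacity transform in the same way under two operations, scaling and passing to the diagonal blocks of a triangular tuple. In the following statements $W_1,\dots,W_n\in M_N(\mathbb C)$ are arbitrary.

\begin{lemma}[Scaling]\label{lem:scaling}
Let $S,T\in GL_m(\mathbb C)$, $a_i'=Sa_iT$, and let $\eta'$ be the map of $(a_i')$. Then
\[
\operatorname{cap}(\eta')=|\det S\det T|^2\operatorname{cap}(\eta),\qquad\det\sum_ia_i'\otimes W_i=(\det S\det T)^N\det\sum_ia_i\otimes W_i ,
\]
and $(a_i')$ is rank non-decreasing, or indecomposable, if $(a_i)$ is.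
\end{lemma}

\begin{proof}
We have $\eta'(b)=S\eta(TbT^*)S^*$, so $\det\eta'(b)/\det b=|\det S\det T|^2\det\eta(TbT^*)/\det(TbT^*)$, and $b\mapsto TbT^*$ permutes the positive definite matrices. Further $\sum a_i'\otimes W_i=(S\otimes1)(\sum a_i\otimes W_i)(T\otimes1)$ and $\sum a_i'U=S\sum a_i(TU)$.
\end{proof}

\begin{lemma}[Triangular tuples]\label{lem:triangular}
Let $(a_i)$ be rank non-decreasing with $a_i=\begin{pmatrix}a_i^1&*\\0&a_i^2\end{pmatrix}$, where the diagonal blocks are square of sizes $m_1,m_2$, and let $\eta_1,\eta_2$ be the maps of $(a_i^1)$, $(a_i^2)$. Then $\eta_1,\eta_2$ are rank non-decreasing,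
\[
\operatorname{cap}(\eta)=\operatorname{cap}(\eta_1)\operatorname{cap}(\eta_2),\qquad\det\sum_ia_i\otimes W_i=\det\sum_ia_i^1\otimes W_i\cdot\det\sum_ia_i^2\otimes W_i .
\]
\end{lemma}

\begin{proof}
The determinant identity holds because $\sum a_i\otimes W_i$ is block triangular. For $U_1\subset\mathbb C^{m_1}$ we have $\sum a_i(U_1\oplus0)=(\sum a_i^1U_1)\oplus0$, so $\dim\sum a_i^1U_1\ge\dim U_1$. For $U_2\subset\mathbb C^{m_2}$ we have $\sum a_i(\mathbb C^{m_1}\oplus U_2)\subset\mathbb C^{m_1}\oplus\sum a_i^2U_2$, so $m_1+\dim U_2\le m_1+\dim\sum a_i^2U_2$.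

Recall that a Hermitian block matrix $\begin{pmatrix}\alpha&\beta\\\beta^*&\gamma\end{pmatrix}$ with $\gamma>0$ has determinant $\det(\alpha-\beta\gamma^{-1}\beta^*)\det\gamma$, and that it is positive semidefinite if and only if its Schur complement $\alpha-\beta\gamma^{-1}\beta^*$ is. Let $b=(b_{jk})_{j,k\le2}>0$. With $x=b_{12}b_{22}^{-1}$, $c_1=b_{11}-b_{12}b_{22}^{-1}b_{21}>0$, $c_2=b_{22}>0$ and $L=\begin{pmatrix}1&x\\0&1\end{pmatrix}$ we have $b=L(c_1\oplus c_2)L^*$ and $\det b=\det c_1\det c_2$. Write $a_iL=\begin{pmatrix}a_i^1&d_i\\0&a_i^2\end{pmatrix}$. Then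
\[
\eta(b)=\begin{pmatrix}\eta_1(c_1)&0\\0&0\end{pmatrix}+\sum_i\begin{pmatrix}d_i\\a_i^2\end{pmatrix}c_2\begin{pmatrix}d_i\\a_i^2\end{pmatrix}^{*}.
\]
The sum is positive semidefinite with lower right block $\eta_2(c_2)$, which is positive definite because $\eta_2$ is rank non-decreasing. Let $K\ge0$ be the Schur complement of the sum. Then
\[
\det\eta(b)=\det(\eta_1(c_1)+K)\det\eta_2(c_2)\ge\det\eta_1(c_1)\det\eta_2(c_2),
\]
which gives $\operatorname{cap}(\eta)\ge\operatorname{cap}(\eta_1)\operatorname{cap}(\eta_2)$. For the reverse inequality take $b=\lambda c_1\oplus c_2$ with $c_1,c_2>0$ fixed. Then $x=0$, $K$ does not depend on $\lambda$, and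
\[
\frac{\det\eta(b)}{\det b}=\frac{\det(\eta_1(c_1)+\lambda^{-1}K)}{\det c_1}\cdot\frac{\det\eta_2(c_2)}{\det c_2}\longrightarrow\frac{\det\eta_1(c_1)}{\det c_1}\cdot\frac{\det\eta_2(c_2)}{\det c_2}\qquad(\lambda\to\infty).\qedhere
\]
\end{proof}

\begin{example}\label{ex:blocks}
Let $m=2$, $n=4$, and let the tuple consist of the matrices $c_{jk}e_{jk}$, where $e_{jk}$ are the matrix units, so that $A_N$ has four independent blocks $c_{jk}X_{jk}$. Then $\eta(b)$ is diagonal with entries $|c_{j1}|^2b_{11}+|c_{j2}|^2b_{22}$. Since $\det b\le b_{11}b_{22}$, diagonal $b$ suffice, and with $r=b_{11}/b_{22}$,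
\[
\operatorname{cap}(\eta)=\inf_{r>0}\big(|c_{11}c_{21}|^2r+|c_{12}c_{22}|^2r^{-1}\big)+|c_{11}c_{22}|^2+|c_{12}c_{21}|^2=\big(|c_{11}c_{22}|+|c_{12}c_{21}|\big)^2 .
\]
So $\Delta_\infty=(|c_{11}c_{22}|+|c_{12}c_{21}|)^{1/2}e^{-1/2}$. If $c_{21}=0$ and the other $c_{jk}$ equal $1$, the capacity is $1$, but $\det\eta(b)=(b_{11}+b_{22})b_{22}>\det b$ for every $b>0$. The infimum is not attained, so by Lemmas~\ref{lem:capone} and~\ref{lem:scaling} no scaling of this tuple is normalized. Such a tuple has to be split by Lemma~\ref{lem:triangular}.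
\end{example}

Indecomposability removes this obstruction. Its quantitative form is the following: if $(a_i)$ is indecomposable, there is $c_0>0$ with
\begin{equation}\label{eq:gap}
\lambda_{s+1}(\eta(P))\ge c_0\quad\text{for every orthogonal projection $P$ of rank }s\in\{1,\dots,m-1\}.
\end{equation}
Indeed, $\lambda_{s+1}(\eta(P))$ is a continuous function on the compact set of projections of rank $s$, and it is positive because $\operatorname{rank}\eta(P)\ge s+1$.

\begin{lemma}[Indecomposable tuples]\label{lem:indec}
If $(a_i)$ is indecomposable, there are $S,T\in GL_m(\mathbb C)$ such that $(Sa_iT)$ is normalized.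
\end{lemma}

\begin{proof}
For $m=1$ we have $\sum|a_i|^2>0$; take $T=1$, $S=(\sum|a_i|^2)^{-1/2}$. Let $m\ge2$. We show that the infimum defining the capacity is attained and that the first-order condition at the minimizer is \eqref{eq:norm}.

Let $b>0$, $\det b=1$, have eigenvalues $\lambda_1\ge\dots\ge\lambda_m$, and let $P_s$ be the projection onto the span of the first $s$ vectors of an eigenbasis. From $b\ge\lambda_sP_s$ we get $\eta(b)\ge\lambda_s\eta(P_s)$, so $\lambda_{s+1}(\eta(b))\ge c_0\lambda_s$ for $1\le s\le m-1$, and also $\lambda_1(\eta(b))\ge\lambda_2(\eta(b))\ge c_0\lambda_1$. Hence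
\[
\det\eta(b)\ge c_0^m\lambda_1\cdot\lambda_1\cdots\lambda_{m-1}=c_0^m\lambda_1/\lambda_m .
\]
The set of $b>0$ with $\det b=1$ and $\lambda_1/\lambda_m\le R$ is compact, because there $1/R\le\lambda_m\le\lambda_1\le R$. So $\det\eta(b)$ has a minimizer $b_0$ on $\{b>0,\det b=1\}$, and $\eta(b_0)>0$. By homogeneity $b_0$ minimizes $\log\det\eta(b)-\log\det b$ over all $b>0$. The derivative in a Hermitian direction $h$ vanishes:
\[
0=\operatorname{Tr}\big(\eta(b_0)^{-1}\eta(h)\big)-\operatorname{Tr}(b_0^{-1}h)=\operatorname{Tr}\Big(\Big[\sum_ia_i^*\eta(b_0)^{-1}a_i-b_0^{-1}\Big]h\Big),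
\]
so the bracket is zero. With $T=b_0^{1/2}$, $S=\eta(b_0)^{-1/2}$ and $a_i'=Sa_iT$ we obtain $\sum a_i'a_i'^*=S\eta(b_0)S=1$ and $\sum a_i'^*a_i'=Tb_0^{-1}T=1$.
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $(a_i)$ be rank non-decreasing. There are $\chi\in\mathbb C\setminus\{0\}$ and normalized indecomposable $n$-tuples $(a_i^{(1)}),\dots,(a_i^{(l)})$ of sizes $m_1+\dots+m_l=m$ such that $\operatorname{cap}(\eta)=|\chi|^2>0$ and, for all $N$ and all $W_1,\dots,W_n\in M_N(\mathbb C)$,
\[
\det\sum_ia_i\otimes W_i=\chi^N\prod_{j=1}^l\det\sum_ia_i^{(j)}\otimes W_i .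
\]
Consequently
\begin{equation}\label{eq:split}
\log\Delta\Big(\sum_ia_i\otimes W_i\Big)=\frac1{2m}\log\operatorname{cap}(\eta)+\sum_{j=1}^l\frac{m_j}m\log\Delta\Big(\sum_ia_i^{(j)}\otimes W_i\Big).
\end{equation}
\end{proposition}

\begin{proof}
We use induction on $m$. If $(a_i)$ is indecomposable, which is automatic for $m=1$, take $S,T$ from Lemma~\ref{lem:indec}, $l=1$, $a_i^{(1)}=Sa_iT$ and $\chi=(\det S\det T)^{-1}$; Lemmas~\ref{lem:capone} and~\ref{lem:scaling} give the claim. Otherwise there is $U$ with $1\le r=\dim U\le m-1$ such that $V=\sum a_iU$ has dimension $r$. Let $U_0$ be the span of $e_1,\dots,e_r$ and choose $S,T\in GL_m(\mathbb C)$ with $TU_0=U$, $SV=U_0$. Each $Sa_iT$ maps $U_0$ into $U_0$, so it is block triangular. By Lemma~\ref{lem:triangular} the induction hypothesis applies to both diagonal tuples, with constants $\chi_1,\chi_2$, and $\chi=\chi_1\chi_2/(\det S\det T)$ works. For \eqref{eq:split}, take logarithms of absolute values and divide by $mN$.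
\end{proof}

This is the only place where the hypothesis of Theorem~\ref{thm:main} is used. It proves $\operatorname{cap}(\eta)>0$ and leaves us to show that $\log\Delta(A_N)$ is close to $-\frac12$ for a normalized indecomposable tuple.

\begin{example}\label{ex:skew}
Let $m=n=3$ and $a_1=e_{12}-e_{21}$, $a_2=e_{13}-e_{31}$, $a_3=e_{23}-e_{32}$. For $v\ne0$ the vectors $a_1v=(v_2,-v_1,0)$, $a_2v=(v_3,0,-v_1)$, $a_3v=(0,v_3,-v_2)$ span the plane $\{w:v^Tw=0\}$, and non-proportional $v$ give different planes. So the tuple is indecomposable. Since $\sum a_ia_i^*=\sum a_i^*a_i=2$, the tuple $(a_i/\sqrt2)$ is normalized, $\operatorname{cap}(\eta)=8$ and $\Delta_\infty=\sqrt2\,e^{-1/2}$. For $N=1$ the matrix $A_1$ is skew-symmetric of size $3$ and hence singular. Thus $N_0=1$ is not admissible in Theorem~\ref{thm:main}(i) in general.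
\end{example}

\section{Tools}\label{sec:tools}

Let $(E_\alpha)_{\alpha\le N^2}$ be a basis of the Hermitian $N\times N$ matrices that is orthonormal for $\operatorname{Tr}(EF)$. A GUE matrix can be written $X=N^{-1/2}\sum_\alpha\xi_\alpha E_\alpha$ with independent standard real Gaussians $\xi_\alpha$. By \eqref{eq:cov}, $\sum_\alpha(E_\alpha)_{pq}(E_\alpha)_{rs}=\delta_{ps}\delta_{qr}$, which means
\begin{equation}\label{eq:basis}
\sum_\alpha E_\alpha WE_\alpha=\operatorname{Tr}(W)\,1\qquad(W\in M_N(\mathbb C)).
\end{equation}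
We use the following standard facts. In (G2)--(G4), $\xi$ is a standard Gaussian vector in $\mathbb R^k$.
\begin{itemize}
\item[(G1)] \emph{Norm.} There is an absolute constant $C_0$ with $\mathbb P(\|X^{(N)}\|>C_0)\le e^{-N}$, and $\sup_N\mathbb E\|X^{(N)}\|^r<\infty$ for every $r<\infty$.
\item[(G2)] \emph{Integration by parts.} $\mathbb E[\xi_jf(\xi)]=\mathbb E[\partial_jf(\xi)]$ if $f$ is $C^1$ with bounded gradient.
\item[(G3)] \emph{Poincar\'e inequality.} If $f:\mathbb R^k\to\mathbb R$ is $L$-Lipschitz, then $\operatorname{Var}f(\xi)\le L^2$.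
\item[(G4)] \emph{Concentration.} For such $f$, $\mathbb P(|f(\xi)-\mathbb Ef(\xi)|\ge t)\le2e^{-t^2/2L^2}$.
\item[(G5)] \emph{Small balls.} Let $g=g_0+\Sigma^{1/2}\gamma\in\mathbb C^k$, where $g_0$ is fixed, $\gamma$ has independent entries with independent $N(0,\frac12)$ real and imaginary parts, and $\Sigma\ge v>0$. Then $g$ lies in a given ball of radius $r$ with probability at most $(r^2/v)^k$. Indeed, the density of $g$ is at most $(\pi v)^{-k}$ and the ball has volume $\pi^kr^{2k}/k!$. We call $g$ a complex Gaussian vector with covariance $\Sigma$. Every affine image of Ginibre entries under a complex linear map is of this form, and the orthogonal projection of $g$ onto a subspace has, on that subspace, covariance $\ge v$ as soon as the compression of $\Sigma$ to it is $\ge v$.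
\item[(L1)] \emph{Perturbation of singular values.} $|s_j(B)-s_j(B')|\le\|B-B'\|$ (Weyl) and $\sum_j|s_j(B)-s_j(B')|^2\le\|B-B'\|_{HS}^2$ (Mirsky).
\item[(L2)] \emph{Nets.} An $\varepsilon$-net of a set $\Omega$ is a subset $\mathcal N\subset\Omega$ such that every point of $\Omega$ is within $\varepsilon$ of $\mathcal N$. A maximal $\varepsilon$-separated subset is an $\varepsilon$-net, and the balls of radius $\varepsilon/2$ around its points are disjoint. Comparing volumes, a subset of a ball of radius $r$ in $\mathbb R^k$ has an $\varepsilon$-net with at most $(1+2r/\varepsilon)^k$ points. A subset of the unit sphere of $\mathbb R^k$ has, for $\varepsilon\le1$, an $\varepsilon$-net with at most $[(1+\frac\varepsilon2)^k-(1-\frac\varepsilon2)^k](2/\varepsilon)^k\le2k\,3^{k-1}\varepsilon^{-(k-1)}$ points, because the small balls lie in a thin shell.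
\end{itemize}

From now until the end of Section~\ref{sec:transfer} the tuple $(a_i)$ is \emph{normalized and indecomposable}. Let $X_1,\dots,X_n,Y_1,\dots,Y_n$ be independent GUE matrices of size $N$, built from a standard Gaussian vector $\xi$. For $z\in\mathbb C$, $|z|\le1$, put
\[
B(z)=\sum_ia_i\otimes(X_i+zY_i),\qquad\sigma^2=1+|z|^2\in[1,2],\qquad F_\delta(z)=\frac12\sum_{j=1}^D\log(s_j^2+\delta^2),
\]
where $s_1,\dots,s_D$ are the singular values of $B(z)$. Thus $B(0)=A_N$ and $\log|\det B(z)|\le F_\delta(z)$. Since $\|a\otimes W\|_{HS}=\|a\|_{HS}\|W\|_{HS}$, two values $\xi,\xi'$ of the Gaussian vector give matrices with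
\begin{equation}\label{eq:lip}
\|B(z)-B'(z)\|_{HS}\le CN^{-1/2}\|\xi-\xi'\| .
\end{equation}

\section{The regularized determinant}\label{sec:global}

The derivative of $F_\kappa$ in $\kappa$ is $\sum_j\kappa/(s_j^2+\kappa^2)$, which is the trace of a resolvent. We compute its expectation and integrate from $\kappa=\infty$, where $F_\kappa$ is known. Only the normalization \eqref{eq:norm} is used in this section. For $\kappa\ge0$ let $y_\sigma(\kappa)$ be the positive root of
\begin{equation}\label{eq:y}
\kappa y+\sigma^2y^2=1 ;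
\end{equation}
then $y_\sigma\le1/\sigma\le1$. (For $\kappa>0$, $iy_\sigma(\kappa)$ is the Stieltjes transform at $i\kappa$ of the semicircle law of variance $\sigma^2$; we do not need this.)

\begin{lemma}\label{lem:resolvent}
Uniformly in $|z|\le1$ and $\kappa>0$,
\[
\Big|\mathbb E\frac1D\sum_j\frac\kappa{s_j^2+\kappa^2}-y_\sigma(\kappa)\Big|\le CN^{-2}(\kappa^{-7}+\kappa^{-5}).
\]
\end{lemma}

\begin{proof}
\emph{Hermitization.} Let $B=B(z)$ and
\[
H=\begin{pmatrix}0&B\\B^*&0\end{pmatrix}=\sum_{j=1}^{2n}h_j\otimes W_j ,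
\]
where the $W_j$ run through the $X_i$ and $Y_i$, with Hermitian coefficients $h_j\in M_{2m}(\mathbb C)$ equal to $\begin{pmatrix}0&a_i\\a_i^*&0\end{pmatrix}$ and $\begin{pmatrix}0&za_i\\\bar za_i^*&0\end{pmatrix}$, respectively. The eigenvalues of $H$ are $\pm s_j$. The map $\Gamma(b)=\sum_jh_jbh_j$ is positive, and both halves of \eqref{eq:norm} together say that $\Gamma(1)=\sigma^2$. Let $\operatorname{id}\otimes\operatorname{tr}_N$ replace each $N\times N$ block of a matrix by its normalized trace; this map preserves positivity and commutes with multiplication by $b\otimes1$ on either side. Put $R=(H-i\kappa)^{-1}$, $g=(\operatorname{id}\otimes\operatorname{tr}_N)R\in M_{2m}(\mathbb C)$ and $\bar g=\mathbb Eg$.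

\emph{An approximate equation for $\bar g$.} Write $H=N^{-1/2}\sum_{j,\alpha}\xi_{j\alpha}\,h_j\otimes E_\alpha$. Then $\partial R/\partial\xi_{j\alpha}=-N^{-1/2}R(h_j\otimes E_\alpha)R$, and \eqref{eq:basis} applied blockwise gives $\sum_\alpha(h_j\otimes E_\alpha)R(h_j\otimes E_\alpha)=N\,h_jgh_j\otimes1$. By (G2),
\[
\mathbb E(\operatorname{id}\otimes\operatorname{tr}_N)(HR)=-\frac1N\sum_{j,\alpha}\mathbb E(\operatorname{id}\otimes\operatorname{tr}_N)\big[(h_j\otimes E_\alpha)R(h_j\otimes E_\alpha)R\big]=-\mathbb E[\Gamma(g)g].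
\]
Since $HR=1+i\kappa R$ and $\mathbb E[\Gamma(g)g]=\Gamma(\bar g)\bar g+\mathbb E[\Gamma(g-\bar g)(g-\bar g)]$,
\begin{equation}\label{eq:sd}
1+i\kappa\bar g+\Gamma(\bar g)\bar g=\mathcal E,\qquad\mathcal E:=-\mathbb E[\Gamma(g-\bar g)(g-\bar g)].
\end{equation}
To bound $\mathcal E$, note that $g_{ab}=\frac1N\operatorname{Tr}[(e_{ba}\otimes1)R]$ and $R-R'=-R(H-H')R'$. With $\|R\|,\|R'\|\le1/\kappa$, $\|e_{ba}\otimes1\|_{HS}=\sqrt N$ and \eqref{eq:lip},
\[
|g_{ab}-g_{ab}'|=\tfrac1N\big|\operatorname{Tr}[R'(e_{ba}\otimes1)R\,(H-H')]\big|\le\tfrac1N\kappa^{-2}\sqrt N\,\|H-H'\|_{HS}\le CN^{-1}\kappa^{-2}\|\xi-\xi'\|.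
\]
By (G3) for real and imaginary parts, $\mathbb E|g_{ab}-\bar g_{ab}|^2\le CN^{-2}\kappa^{-4}$, so $\|\mathcal E\|\le C\,\mathbb E\|g-\bar g\|^2\le CN^{-2}\kappa^{-4}$.

\emph{A priori bounds.} We have $R=(H+i\kappa)(H^2+\kappa^2)^{-1}$, and $\mathbb E\,H(H^2+\kappa^2)^{-1}=0$ because $H$ and $-H$ have the same law. So $\bar g=i\Upsilon$ with $\Upsilon=\kappa\,\Phi((H^2+\kappa^2)^{-1})$, where $\Phi=\mathbb E(\operatorname{id}\otimes\operatorname{tr}_N)$, and $\Upsilon\le1/\kappa$. For a lower bound let $x=H^2+\kappa^2$. The matrix $\begin{pmatrix}x^{-1}&1\\1&x\end{pmatrix}$ is positive semidefinite, hence so is $\begin{pmatrix}\Phi(x^{-1})&1\\1&\Phi(x)\end{pmatrix}$, and its Schur complement gives $\Phi(x^{-1})\ge\Phi(x)^{-1}$. As $\Phi(H^2)=\sum_{j,k}h_jh_k\,\mathbb E\operatorname{tr}_NW_jW_k=\Gamma(1)=\sigma^2$, we get $\Upsilon\ge\kappa/(\sigma^2+\kappa^2)$. Equation \eqref{eq:sd} reads $(\kappa+\Gamma(\Upsilon))\Upsilon=1-\mathcal E$, that is,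
\begin{equation}\label{eq:ups}
\Upsilon^{-1}=\kappa+\Gamma(\Upsilon)+\Lambda,\qquad\Lambda=\mathcal E\Upsilon^{-1}.
\end{equation}
The matrix $\Lambda$ is Hermitian because the other terms are, and $\|\Lambda\|\le\varepsilon:=CN^{-2}\kappa^{-5}(2+\kappa^2)$.

\emph{Stability.} For $\Lambda=0$, \eqref{eq:ups} has the scalar solution $\Upsilon=y_\sigma$. We show that every positive solution of the perturbed equation is close to it, by comparing the extreme eigenvalues $\mu_+\ge\mu_->0$ of $\Upsilon$. Positivity of $\Gamma$ and $\Gamma(1)=\sigma^2$ give $\sigma^2\mu_-\le\Gamma(\Upsilon)\le\sigma^2\mu_+$. Hence $1/\mu_+\ge\kappa+\sigma^2\mu_--\varepsilon$ and $1/\mu_-\le\kappa+\sigma^2\mu_++\varepsilon$, or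
\begin{equation}\label{eq:mu}
\kappa\mu_++\sigma^2\mu_+\mu_--\varepsilon\mu_+\le1\le\kappa\mu_-+\sigma^2\mu_+\mu_-+\varepsilon\mu_- .
\end{equation}
The terms $\sigma^2\mu_+\mu_-$ cancel, so $\kappa(\mu_+-\mu_-)\le\varepsilon(\mu_++\mu_-)\le2\varepsilon/\kappa$. Let $f(t)=\kappa t+\sigma^2t^2$; then $f'\ge\kappa$ on $[0,\infty)$ and $f(y_\sigma)=1$. By \eqref{eq:mu}, $f(\mu_-)\le\kappa\mu_++\sigma^2\mu_+\mu_-\le1+\varepsilon/\kappa$ and $f(\mu_+)\ge\kappa\mu_-+\sigma^2\mu_+\mu_-\ge1-\varepsilon/\kappa$. Thus $\mu_-\le y_\sigma+\varepsilon/\kappa^2$ and $\mu_+\ge y_\sigma-\varepsilon/\kappa^2$, and with $\mu_+-\mu_-\le2\varepsilon/\kappa^2$ we obtain $\|\Upsilon-y_\sigma\|\le3\varepsilon/\kappa^2$. Finally, $\operatorname{tr}_{2m}\Upsilon=\mathbb E\frac1{2D}\operatorname{Tr}\kappa(H^2+\kappa^2)^{-1}=\mathbb E\frac1D\sum_j\kappa/(s_j^2+\kappa^2)$.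
\end{proof}

\begin{lemma}\label{lem:logpot}
For $0<\delta\le1$ and $|z|\le1$,
\[
\Big|\frac1D\mathbb EF_\delta(z)-\Big(\log\sigma-\frac12\Big)\Big|\le\delta+CN^{-2}\delta^{-6}.
\]
\end{lemma}

\begin{proof}
Let $\varphi(\kappa)=\frac1D\mathbb EF_\kappa(z)$, so that $\varphi'(\kappa)=\mathbb E\frac1D\sum_j\kappa/(s_j^2+\kappa^2)$, and let
\[
\psi(\kappa)=-\log y-\tfrac12\sigma^2y^2,\qquad y=y_\sigma(\kappa).
\]
Differentiating $\kappa=y^{-1}-\sigma^2y$ gives $1=-(y^{-2}+\sigma^2)y'$, so $\psi'=-(y^{-1}+\sigma^2y)y'=y$. At $\kappa=0$ we have $y=1/\sigma$ and $\psi(0)=\log\sigma-\frac12$; this is where the constant $-\frac12$ arises. As $T\to\infty$, $y_\sigma(T)\to0$ and $Ty_\sigma(T)=1-\sigma^2y_\sigma(T)^2\to1$, so $\psi(T)-\log T\to0$. Also $0\le\varphi(T)-\log T\le\frac1{2T^2}\mathbb E\frac1D\sum_js_j^2=\sigma^2/2T^2$. Hence $\varphi(\delta)-\psi(\delta)=-\int_\delta^\infty(\varphi'-\psi')\,d\kappa$, and Lemma~\ref{lem:resolvent} bounds this by $CN^{-2}\delta^{-6}$. Finally $0\le\psi(\delta)-\psi(0)=\int_0^\delta y_\sigma\le\delta$.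
\end{proof}

To pass from expectations to high probability, let $f$ be $L$-Lipschitz on $[0,\infty)$. By the Cauchy--Schwarz inequality, (L1) and \eqref{eq:lip}, $\sum_jf(s_j)$ changes by at most $L\sqrt D\cdot CN^{-1/2}\|\xi-\xi'\|$, so it is a $CL$-Lipschitz function of $\xi$, and (G4) gives
\begin{equation}\label{eq:conc}
\mathbb P\Big(\Big|\sum_jf(s_j)-\mathbb E\sum_jf(s_j)\Big|\ge t\Big)\le2e^{-ct^2/L^2}.
\end{equation}

\begin{proposition}\label{prop:global}
Let $\delta=N^{-1/4}$ and $\kappa=N^{-1/8}$. For each $|z|\le1$, with probability at least $1-Ce^{-cN}$,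
\[
\Big|\frac1DF_\delta(z)-\Big(\frac12\log(1+|z|^2)-\frac12\Big)\Big|\le CN^{-1/4},\qquad\#\{j:s_j<\kappa\}\le C\kappa D .
\]
\end{proposition}

\begin{proof}
The error in Lemma~\ref{lem:logpot} is $N^{-1/4}+CN^{-1/2}$. The function $\frac12\log(s^2+\delta^2)$ has derivative $s/(s^2+\delta^2)\le1/2\delta$, and \eqref{eq:conc} with $t=DN^{-1/4}$ has $t^2/L^2=4D^2N^{-1}\ge N$. For the count, $\#\{s_j<\kappa\}\le2\sum_j\kappa^2/(s_j^2+\kappa^2)$. By Lemma~\ref{lem:resolvent} the sum has expectation at most $D\kappa(1+CN^{-2}(\kappa^{-7}+\kappa^{-5}))\le CD\kappa$. The function $\kappa^2/(s^2+\kappa^2)$ has derivative of size $\frac{2\kappa s}{s^2+\kappa^2}\cdot\frac\kappa{s^2+\kappa^2}\le1/\kappa$, and \eqref{eq:conc} with $t=\kappa D$ has $t^2/L^2=\kappa^4D^2\ge N^{3/2}$.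
\end{proof}

\section{The least singular value on the imaginary axis}\label{sec:smin}

\begin{proposition}\label{prop:smin}
For every $p>0$ there is $K=K(p)$ such that, for all $\rho\in[N^{-1/8},1]$,
\[
\mathbb P\big(s_D(B(i\rho))\le N^{-K}\big)\le C_pN^{-p}.
\]
\end{proposition}

Throughout the proof $B=B(i\rho)$. By Lemma~\ref{lem:gauss}(c) we may take $B=\sum_ia_i\otimes W_i$ with $W_i=Z_i+\tau G_i$, where the $G_i$ are independent Ginibre matrices, independent of the $Z_i$, and $\tau^2=2\rho^2\ge2N^{-1/4}$. By (G1) the event $\Omega_1=\{\|B\|\le C_1\}$ has probability at least $1-Ce^{-N}$ for a suitable $C_1$. We identify $u\in\mathbb C^m\otimes\mathbb C^N$ with an $m\times N$ matrix $U$, with $\|u\|=\|U\|_{HS}$, so that $Bu$ corresponds to $BU:=\sum_ia_iUW_i^T$. For fixed $U$, the $q$-th column of $\tau\sum_ia_iUG_i^T$ depends only on the $q$-th rows of the $G_i$. So, given the $Z_i$, the $N$ columns of $BU$ are independent complex Gaussian vectors in $\mathbb C^m$, each with covariance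
\begin{equation}\label{eq:colcov}
\frac{\tau^2}N\sum_ia_iUU^*a_i^*=\frac{\tau^2}N\,\eta(UU^*).
\end{equation}

This formula shows the difficulty. If $U$ is close to a matrix of rank $s<m$, the covariance may be close to degenerate, and the distance argument has too little randomness to work with. Such $U$ are excluded by counting dimensions. The matrices of rank $s$ have about $2sN$ real parameters, while by \eqref{eq:gap} the condition $BU\approx0$ imposes at least $2(s+1)N$ real constraints. This is the use of indecomposability; for the decomposable tuple $(e_{11},e_{22})$, where $B=W_1\oplus W_2$, the singular vectors can be chosen of rank one, and for them parameters and constraints are equal in number. In the count, the covariance is governed by $s_s(U)$ and the error of the rank-$s$ approximation by $s_{s+1}(U)$, so we need a large gap between the two. We find one by comparing the singular values of $U$ with a rapidly decreasing sequence of scales: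
\[
L_1=0,\quad L_{s+1}=m(2L_s+3),\qquad\beta_1=m^{-1/2},\quad\beta_s=N^{-L_s}\quad(2\le s\le m).
\]
Note that $\beta_m=N^{-L_m}$ also for $m=1$.

\begin{lemma}\label{lem:lowrank}
With probability at least $1-Ce^{-N}$, every unit vector $u$ with $\|Bu\|\le\beta_m$ satisfies $s_m(U)\ge\beta_m$.
\end{lemma}

\begin{proof}
For $m=1$ we have $s_1(U)=1=\beta_1$. Let $m\ge2$, and suppose that $\Omega_1$ holds and $\|u\|=1$, $\|Bu\|\le\beta_m$, $s_m(U)<\beta_m$. Let $s\in\{1,\dots,m-1\}$ be minimal with $s_{s+1}(U)<\beta_{s+1}$. Then $s_s(U)\ge\beta_s$, by minimality if $s\ge2$ and because $s_1(U)^2\ge\|U\|_{HS}^2/m$ if $s=1$. Keeping the $s$ largest terms in the singular value decomposition of $U$ gives a matrix $U'$ with $\|U-U'\|_{HS}\le\sqrt m\,\beta_{s+1}$ in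
\[
\mathcal U_s=\{U:\operatorname{rank}U=s,\ \|U\|_{HS}\le1,\ s_s(U)\ge\beta_s\}.
\]

\emph{A net.} Each element of $\mathcal U_s$ is a product $VQ$ with $V$ of size $m\times s$, $\|V\|_{HS}\le1$, and $Q$ of size $s\times N$, $QQ^*=1_s$. The set of such pairs $(V,Q)$ with $VQ\in\mathcal U_s$ lies in a ball of radius $\sqrt{1+s}\le\sqrt m$ in real dimension $2s(N+m)$, and $\|VQ-V'Q'\|_{HS}\le\|V-V'\|_{HS}+\|Q-Q'\|_{HS}$. By (L2), $\mathcal U_s$ has a $\beta_{s+1}$-net $\mathcal N_s$ with at most $(C/\beta_{s+1})^{2s(N+m)}$ points. Let $U''\in\mathcal N_s$ be within $\beta_{s+1}$ of $U'$. Since $\beta_m\le\beta_{s+1}$,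
\[
\|BU''\|_{HS}\le\beta_m+C_1(\sqrt m+1)\beta_{s+1}\le C_2\beta_{s+1}.
\]

\emph{One point of the net.} Fix $U''\in\mathcal N_s$ and condition on the $Z_i$. If $P$ is the projection onto the range of $U''$, then $U''U''^*\ge\beta_s^2P$, and the covariance \eqref{eq:colcov} is at least $\tau^2\beta_s^2\eta(P)/N$. Project each column of $BU''$ onto the span of eigenvectors for the $s+1$ largest eigenvalues of $\eta(P)$. By \eqref{eq:gap} this is a complex Gaussian vector of dimension $(s+1)N$ with covariance at least $\tau^2\beta_s^2c_0/N$. By (G5) and $\tau^{-2}\le N^{1/4}$,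
\[
\mathbb P\big(\|BU''\|_{HS}\le C_2\beta_{s+1}\big)\le\Big(\frac{CN^{5/4}\beta_{s+1}^2}{\beta_s^2}\Big)^{(s+1)N}.
\]

\emph{Union bound.} The product of this bound with $|\mathcal N_s|$ is at most $C^NN^\nu$, where $\beta_s^{-2}\le mN^{2L_s}$ has been used and
\[
\nu=2s(N+m)L_{s+1}-2(s+1)NL_{s+1}+(s+1)N\big(\tfrac54+2L_s\big)\le-2NL_{s+1}+2m^2L_{s+1}+NL_{s+1},
\]
because $(s+1)(\frac54+2L_s)\le L_{s+1}$. So $\nu\le-(N-2m^2)L_{s+1}$ with $L_{s+1}\ge3$, and $C^NN^\nu\le e^{-N}$ for large $N$. Sum over $s$ and add $\mathbb P(\Omega_1^c)$.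
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:smin}]
We run the distance argument with $m$ columns of the $W_i$ in place of one. Let $\ell=mL_m+m/2$, $\omega=N^{-\ell}=\beta_m^mN^{-m/2}$, $t=N^{-K}$ with $K\ge\ell$ to be chosen, and $\varepsilon=t/\omega\le1$. Suppose that $s_D(B)\le t$ and that $\Omega_1$ and the event of Lemma~\ref{lem:lowrank} hold. Take a unit vector $u$ with $\|Bu\|\le t\le\beta_m$; then $s_m(U)\ge\beta_m$.

\emph{Choice of columns.} For $J\subset\{1,\dots,N\}$ with $|J|=m$ let $U_J\in M_m(\mathbb C)$ consist of the columns of $U$ indexed by $J$. By the Cauchy--Binet formula $\sum_J|\det U_J|^2=\det UU^*\ge\beta_m^{2m}$. There are at most $N^m$ sets $J$, so $|\det U_J|\ge\omega$ for one of them. All singular values of $U_J$ are at most $\|U_J\|_{HS}\le1$, so $s_m(U_J)\ge\omega$ and $\|U_J\|_{HS}\ge\omega$. This replaces the bound $|u_p|\ge N^{-1/2}$ of Section~\ref{sec:model}.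

\emph{Elimination of the other columns.} Let $B_J$ and $B_{J^c}$ be the restrictions of $B$ to $\mathbb C^m\otimes\operatorname{span}(e_p:p\in J)$ and to $\mathbb C^m\otimes\operatorname{span}(e_p:p\notin J)$. Since $B(v\otimes e_p)=\sum_ia_iv\otimes W_ie_p$, the map $B_{J^c}$ depends only on the columns $p\notin J$ of the $W_i$, and its rank is at most $m(N-m)=D-m^2$. Let $\Pi_J$ be an orthogonal projection of rank $m^2$ with $\Pi_JB_{J^c}=0$, chosen as a measurable function of these columns (project the standard basis vectors onto the orthogonal complement of the range, apply the Gram--Schmidt procedure, and keep the first $m^2$ vectors). Then $\|\Pi_JB_JU_J\|=\|\Pi_JBu\|\le t$. So $\hat U=U_J/\|U_J\|_{HS}$ satisfies $\|\Pi_JB_J\hat U\|\le\varepsilon$ and lies in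
\[
\mathcal V=\{V\in M_m(\mathbb C):\|V\|_{HS}=1,\ s_m(V)\ge\omega\}.
\]

\emph{A net.} The matrix $\hat U$ depends on the columns in $J$, so we replace it by a point of a fixed net. The set $\mathcal V$ lies in the unit sphere of $\mathbb R^{2m^2}$, so by (L2) it has an $\varepsilon$-net $\mathcal N$ with $|\mathcal N|\le C\varepsilon^{-(2m^2-1)}$, and some $V\in\mathcal N$ satisfies $\|\Pi_JB_JV\|\le(1+C_1)\varepsilon$.

\emph{One point of the net.} Fix $J$ and $V\in\mathcal N$, and condition on the $Z_i$ and on the columns $p\notin J$ of the $G_i$; this fixes $\Pi_J$. The vector $B_JV$ depends on the remaining columns, which are independent of the conditioning. By \eqref{eq:colcov}, applied to $V$ padded with zero columns, it is a complex Gaussian vector in $\mathbb C^D$ with covariance $\frac{\tau^2}N\eta(VV^*)\otimes1_N\ge\frac{\tau^2\omega^2}N$, where we used $VV^*\ge\omega^2$ and $\eta(1)=1$. By (G5) in the range of $\Pi_J$, of dimension $m^2$, the probability that $\|\Pi_JB_JV\|\le(1+C_1)\varepsilon$ is at most $(CN^{5/4}\varepsilon^2/\omega^2)^{m^2}$.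

\emph{Union bound.} The sphere has real dimension $2m^2-1$ and there are $2m^2$ real constraints, so one power of $\varepsilon$ survives. Summing over $J$ and $V$,
\[
\mathbb P(s_D(B)\le t)\le Ce^{-N}+N^m\cdot C\varepsilon^{-(2m^2-1)}\Big(\frac{CN^{5/4}\varepsilon^2}{\omega^2}\Big)^{m^2}\le Ce^{-N}+CN^{C'}t,
\]
with $C'=m+\frac54m^2+(2m^2+1)\ell$. Take $K=C'+p$.
\end{proof}

\begin{corollary}\label{cor:lower}
For every $p>0$ and all $\rho\in[N^{-1/8},1]$, with probability at least $1-C_pN^{-p}$,
\[
\log|\det B(i\rho)|\ge D\Big(\frac12\log(1+\rho^2)-\frac12-C_pN^{-1/8}\log N\Big).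
\]
\end{corollary}

\begin{proof}
Let $\delta=N^{-1/4}$, $\kappa=N^{-1/8}$, and write $\log|\det B(i\rho)|=F_\delta(i\rho)-\frac12\sum_j\log(1+\delta^2/s_j^2)$. Assume the events of Propositions~\ref{prop:global} and~\ref{prop:smin}. A term with $s_j\ge\kappa$ is at most $\delta^2/\kappa^2=N^{-1/4}$. There are at most $C\kappa D$ other terms, each at most $\log(1+N^{2K})\le C_p\log N$. Proposition~\ref{prop:global} gives the value of $F_\delta(i\rho)$ up to $CDN^{-1/4}$.
\end{proof}

\section{From the imaginary axis to the real axis}\label{sec:transfer}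

The following deterministic lemma says that a polynomial that almost attains its maximum over the unit disc at the center is also large at most points of a nearby segment.

\begin{lemma}\label{lem:transfer}
Let $f$ be a polynomial, $M\in\mathbb R$ and $\Theta>0$, with $\log|f(\zeta)|\le M$ for $|\zeta|\le1$ and $\log|f(0)|\ge M-\Theta$. Let $x$ be uniformly distributed on $[-\frac18,\frac18]$. Then for every $\lambda>0$,
\[
\mathbb P\Big(\log\big|f\big(x-\tfrac i8\big)\big|<M-(4+3\lambda)\Theta\Big)\le6e^{-\lambda}.
\]
\end{lemma}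

\begin{proof}
Let $\zeta_1,\dots,\zeta_k$ be the zeros of $f$ in $|\zeta|\le\frac12$, with multiplicity; they are nonzero. We divide them out in a way that does not change $|f|$ on the unit circle. Let $b_j(\zeta)=(\zeta-\zeta_j)/(1-\bar\zeta_j\zeta)$, which has modulus $1$ on $|\zeta|=1$, and let $\tilde f=f/\prod_jb_j$. Then $\tilde f$ is a polynomial without zeros in $|\zeta|\le\frac12$, and $|\tilde f|\le e^M$ on the unit circle, hence on the disc by the maximum principle.

\emph{Few nearby zeros.} From $e^M\ge|\tilde f(0)|=|f(0)|/\prod_j|\zeta_j|\ge e^{M-\Theta}2^k$ we get $k\log2\le\Theta$.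

\emph{The distant zeros.} The function $w=M-\log|\tilde f|$ is nonnegative and harmonic on $|\zeta|<\frac12$, and $w(0)\le\Theta$. Harnack's inequality, $w(\zeta)\le\frac{R+|\zeta|}{R-|\zeta|}w(0)$ for a nonnegative harmonic function on the disc of radius $R$, gives $w\le3\Theta$ on $|\zeta|\le\frac14$.

\emph{The nearby zeros.} The point $\zeta=x-\frac i8$ has $|\zeta|\le\sqrt2/8<\frac14$, and $|b_j(\zeta)|\ge\frac12|\zeta-\zeta_j|\ge\frac12|x-x_j|$ with $x_j=\operatorname{Re}\zeta_j$. Therefore
\[
\log|f(\zeta)|\ge M-3\Theta-k\log2-\Sigma\ge M-4\Theta-\Sigma,\qquad\Sigma:=\sum_{j\le k}\log\frac1{|x-x_j|}.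
\]
If $k=0$ we are done. If $k\ge1$, convexity of the exponential gives
\[
\mathbb E\,e^{\Sigma/2k}\le\frac1k\sum_j\mathbb E|x-x_j|^{-1/2}\le4\int_{-1/8}^{1/8}|x|^{-1/2}dx=4\sqrt2<6,
\]
since the integral of $|x-x_j|^{-1/2}$ over an interval of given length is largest when the interval is centered at $x_j$. By Markov's inequality, $\Sigma\le2k\lambda\le2\lambda\Theta/\log2\le3\lambda\Theta$ except with probability $6e^{-\lambda}$.
\end{proof}

\begin{proposition}\label{prop:real}
Let $\rho=N^{-1/8}$, $q(z)=\det B(z)$, and let $\theta$ be uniform on $[-\rho,\rho]$ and independent of the $X_i,Y_i$. For every $p>0$, with probability at least $1-C_pN^{-p}$,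
\[
\log|q(\theta)|\ge D\big(-\tfrac12-C_pN^{-1/8}(\log N)^2\big).
\]
\end{proposition}

\begin{proof}
The function $q$ is a polynomial in $z$. We apply Lemma~\ref{lem:transfer} to $f(\zeta)=q(i\rho+8\rho\zeta)$, for which $q(\theta)=f(x-\frac i8)$ with $x=\theta/8\rho$ uniform on $[-\frac18,\frac18]$.

\emph{Upper bound on the disc.} We claim that for a suitable $C_3$, with probability at least $1-CNe^{-cN}$,
\[
\log|q(z)|\le M:=D\big(-\tfrac12+C_3N^{-1/4}\big)\qquad\text{for }|z-i\rho|\le8\rho .
\]
By the maximum principle it suffices to consider the circle $|z-i\rho|=8\rho$. There $|z|\le9\rho\le1$ for large $N$, and $\frac12\log(1+|z|^2)\le\frac{81}2N^{-1/4}$. Let $\delta=N^{-1/4}$. By Proposition~\ref{prop:global}, $F_\delta(z')\le D(-\frac12+CN^{-1/4})$ holds at $N$ equally spaced points $z'$ of the circle simultaneously, except with probability $CNe^{-cN}$. Every $z$ on the circle is within $16\pi\rho/N$ of some $z'$. If all $\|Y_i\|\le C_0$, Weyl's inequality in (L1) gives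
\[
|F_\delta(z)-F_\delta(z')|\le\frac D{2\delta}\|B(z)-B(z')\|\le CDN^{1/4}|z-z'|\le CDN^{-1/4}.
\]
Since $\log|q|\le F_\delta$, the claim follows.

\emph{Lower bound at the center.} By Corollary~\ref{cor:lower}, $\log|q(i\rho)|\ge M-\Theta$ with $\Theta=C_pDN^{-1/8}\log N$, with probability at least $1-C_pN^{-p}$.

For every realization of the $X_i,Y_i$ in both events, Lemma~\ref{lem:transfer} with $\lambda=p\log N$ gives $\log|q(\theta)|\ge M-(4+3p\log N)\Theta$ outside a set of $\theta$ of probability $6N^{-p}$. Integrating over the $X_i,Y_i$ proves the proposition.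
\end{proof}

\section{Proof of Theorem~\ref{thm:main}(i), (ii) and (iv)}\label{sec:proof}

\begin{proof}[Proof of (ii)]
Let first $(a_i)$ be normalized and indecomposable, so $\log\Delta_\infty=-\frac12$. For the upper bound, $\log|\det A_N|=\log|\det B(0)|\le F_\delta(0)\le D(-\frac12+CN^{-1/4})$ with probability at least $1-Ce^{-cN}$, by Proposition~\ref{prop:global}. For the lower bound, let $\theta$ be as in Proposition~\ref{prop:real}. For each fixed real $\theta$, the matrices $(X_i+\theta Y_i)/\sqrt{1+\theta^2}$ are independent GUE matrices by Lemma~\ref{lem:gauss}(a), so $\log|q(\theta)|-\frac D2\log(1+\theta^2)$ has the law of $\log|\det A_N|$. This law does not depend on $\theta$, so the same is true for the random $\theta$. Since $\frac D2\log(1+\theta^2)\le\frac D2N^{-1/4}$, Proposition~\ref{prop:real} gives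
\[
\mathbb P\big(\log\Delta(A_N)<-\tfrac12-C_pN^{-1/8}(\log N)^2\big)\le C_pN^{-p}.
\]

For a general rank non-decreasing tuple, apply this to each of the $l\le m$ tuples of Proposition~\ref{prop:reduction}. The matrices $\sum_ia_i^{(j)}\otimes X_i$ are not independent, but a union bound needs no independence, and \eqref{eq:split} with $\sum_jm_j/m=1$ gives the estimate in (ii). With $p=2$ the exceptional probabilities are summable, and the Borel--Cantelli lemma gives $\Delta(A_N)\to\Delta_\infty$ almost surely, for any joint law of the sequence $(A_N)$.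
\end{proof}

\begin{proof}[Proof of (i)]
By (ii) with $p=1$, there is $N_0$ with $\mathbb P(\det A_N=0)<1$ for $N\ge N_0$. For such $N$, $\det A_N$ is a nonzero polynomial in the real Gaussian coordinates $\xi$. Its zero set has Lebesgue measure zero, so $A_N$ is almost surely invertible. A countable union of null events is null.
\end{proof}

\begin{proof}[Proof of (iv)]
By Lemma~\ref{lem:gauss}(b) we may take $G_i=(X_i+iY_i)/\sqrt2$, so that $\sum_ia_i\otimes G_i=B(i)/\sqrt2$. No transfer is needed. For a normalized indecomposable tuple, Corollary~\ref{cor:lower} with $\rho=1$, and Proposition~\ref{prop:global} at $z=i$ together with $\log|\det B(i)|\le F_\delta(i)$, give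
\[
\Big|\frac1D\log|\det B(i)|-\Big(\frac12\log2-\frac12\Big)\Big|\le C_pN^{-1/8}\log N
\]
with probability at least $1-C_pN^{-p}$. The factor $2^{-1/2}$ cancels $\frac12\log2$. Proposition~\ref{prop:reduction} holds for arbitrary matrices $W_i$, so the general case, the almost sure convergence and the invertibility follow by the arguments just given for (ii) and (i), with the real and imaginary parts of the entries of the $G_i$ as coordinates.
\end{proof}

\begin{remark}
The rate in (ii) comes from the $C\kappa D$ singular values below $\kappa=N^{-1/8}$, for which only the bound $N^{-K}$ is available; this gives the error $N^{-1/8}\log N$ in Corollary~\ref{cor:lower}. The second logarithm is the factor $\lambda=p\log N$ in Lemma~\ref{lem:transfer}. All other errors are $O(N^{-1/4})$.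
\end{remark}

\section{Moments}\label{sec:moments}

We prove Theorem~\ref{thm:main}(iii) for a general rank non-decreasing tuple. Recall that a sequence of random variables that converges almost surely and is bounded in $L^{r}$ for some $r>1$ converges in $L^1$.

\medskip\noindent\emph{Positive moments.} We have $\Delta(A_N)\le\|A_N\|\le\sum_i\|a_i\|\|X_i\|$, so (G1) gives $\sup_N\mathbb E\Delta(A_N)^r<\infty$ for all $r<\infty$. With (ii), $\mathbb E\Delta(A_N)^s\to\Delta_\infty^s$ for every $s>0$. The case $s=1$ completes the proof of the conjecture; the case $s=0$ is trivial.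

\medskip\noindent\emph{Negative moments.} Part (ii) says nothing about the size of $\Delta(A_N)^{-1}$ on the exceptional event. We use rotation invariance once more. Along the circle through two independent copies of the tuple, the determinant is a trigonometric polynomial, and it is large at a random point as soon as \emph{one} of the two copies has a large determinant. This squares the probability of failure and yields an inequality that improves itself.

\begin{lemma}\label{lem:negative}
For each $0<s<1$ there is $N_1$ with $\sup_{N\ge N_1}\mathbb E\,\Delta(A_N)^{-s}<\infty$.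
\end{lemma}

\begin{proof}
Let $N\ge N_0$, let $X=(X_i)$ and $Y=(Y_i)$ be independent GUE tuples, and let $P(X)=\det\sum_ia_i\otimes X_i$. The function $(\alpha,\beta)\mapsto P(\alpha X+\beta Y)$ is a homogeneous polynomial of degree $D$, and almost surely it is nonzero by (i). Over $\mathbb C$ it splits into linear factors, so
\[
P(X\cos\phi+Y\sin\phi)=\gamma\prod_{j=1}^D(\alpha_j\cos\phi+\beta_j\sin\phi),\qquad|\alpha_j|^2+|\beta_j|^2=1 .
\]
Taking $\phi=0$ and $\phi=\frac\pi2$ gives $|\gamma|\ge\max(|P(X)|,|P(Y)|)$. Write $(\alpha_j,\beta_j)=\mathbf u+i\mathbf v$ with $\mathbf u,\mathbf v\in\mathbb R^2$ and $\|\mathbf u\|^2+\|\mathbf v\|^2=1$. One of the two vectors has norm at least $2^{-1/2}$, and the modulus of a complex number is at least that of its real and of its imaginary part; hence $|\alpha_j\cos\phi+\beta_j\sin\phi|\ge2^{-1/2}|\cos(\phi-\phi_j)|$ for some $\phi_j$.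

Let $\phi$ be uniform on $[0,2\pi]$ and independent of $X,Y$, let $\mathbb E_\phi$ be the expectation over $\phi$ alone, and put
\[
V_\phi=|P(X\cos\phi+Y\sin\phi)|^{-s/D},\qquad V=|P(X)|^{-s/D}=\Delta(A_N)^{-s},\qquad V'=|P(Y)|^{-s/D}.
\]
By the inequality of arithmetic and geometric means, $V_\phi\le|\gamma|^{-s/D}\frac1D\sum_j2^{s/2}|\cos(\phi-\phi_j)|^{-s}$. So $\mathbb E_\phi V_\phi\le C_s\min(V,V')$ with $C_s=2^{s/2}\,\mathbb E|\cos\phi|^{-s}\ge1$, which is finite because $s<1$. We truncate at $T>0$, since $\mathbb EV$ is not yet known to be finite. By concavity of $\min(\cdot,T)$,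
\[
\mathbb E_\phi\min(V_\phi,T)\le\min(C_s\min(V,V'),T)\le C_s\min(V,V',T).
\]
By Lemma~\ref{lem:gauss}(a), $V_\phi$ has the law of $V$, and $V,V'$ are independent with the same law. Taking expectations,
\[
\mathbb E\min(V,T)\le C_s\,\mathbb E\min(V,V',T)=C_s\int_0^T\mathbb P(V>x)^2\,dx .
\]
Let $x_0=(\Delta_\infty/2)^{-s}$. By (ii) with $p=1$, $\mathbb P(V>x)\le\mathbb P(\Delta(A_N)<\Delta_\infty/2)\le C/N$ for $x\ge x_0$. Therefore
\[
\mathbb E\min(V,T)\le C_s\Big(x_0+\frac CN\int_0^T\mathbb P(V>x)\,dx\Big)=C_s\Big(x_0+\frac CN\mathbb E\min(V,T)\Big).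
\]
If $C_sC/N\le\frac12$, then $\mathbb E\min(V,T)\le2C_sx_0$, and monotone convergence as $T\to\infty$ gives $\mathbb EV\le2C_sx_0$.
\end{proof}

Let $0<s<1$ and choose $s'\in(s,1)$. By Lemma~\ref{lem:negative} for $s'$, the variables $\Delta(A_N)^{-s}$ are bounded in $L^{s'/s}$ for large $N$, so $\mathbb E\Delta(A_N)^{-s}\to\Delta_\infty^{-s}$ by (ii). For $1\le p<\infty$ we have $|\log t|^{2p}\le C_p(t^{1/2}+t^{-1/2})$ for $t>0$, so the variables $|\log\Delta(A_N)-\log\Delta_\infty|^p$ are bounded in $L^2$ for large $N$ and tend to $0$ almost surely; hence their expectations tend to $0$. For finitely many small $N$ these moments may be infinite, as in Example~\ref{ex:skew} with $N=1$, which does not affect the limits. This proves (iii) and completes the proof of Theorem~\ref{thm:main}.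

\begin{thebibliography}{1}

\bibitem{MS}
Tobias Mai and Roland Speicher,
\emph{Fuglede-Kadison determinants of matrix-valued semicircular elements and capacity estimates},
arXiv:2406.15922 (2024).

\end{thebibliography}
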